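\title{A proper $\sigma$-ideal forcing and an irregular set of reals in Solovay's model}

\begin{abstract}
Assume $\mathsf{ZF+DC}$, that every set of reals is $\infty$-Borel, and that there is no $\omega_1$-sequence of distinct reals. If $I$ is a $\sigma$-ideal on the Baire space whose forcing $\mathbb{P}_I$ of $I$-positive Borel sets is proper, must every set of reals be $I$-regular? We show that the answer is no, provided the hypotheses are consistent. In Solovay's model over the least inaccessible cardinal of $L$ there are a $\sigma$-ideal $I$ with $\mathbb{P}_I$ proper and two disjoint $\Sigma^1_2$ sets that both meet every $I$-positive Borel set. The ideal consists of the meager sets of a topology in which a typical real codes a long reshaped sequence. For Solovay models over $L$ we show that the positive statement is equivalent to a reflection property of the collapsed cardinal, and that Silver indiscernibles have this property. Analytic and coanalytic sets are $I$-regular whenever $\mathbb{P}_I$ is proper.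
\end{abstract}

\section{Introduction}

\subsection{The question}

We work in $\mathsf{ZF}$. The elements of the Baire space $\mathbb{R}=\omega^\omega$ are called reals, and $[\sigma]=\{x:\sigma\subseteq x\}$ for $\sigma\in\omega^{<\omega}$. A \emph{$\sigma$-ideal} on $\mathbb{R}$ is a family $I$ of sets of reals that contains $\emptyset$ and is closed under subsets and countable unions. A set is \emph{$I$-positive} if it is not in $I$, and $\mathbb{P}_I$ is the set of $I$-positive Borel sets, ordered by inclusion. Two conditions of $\mathbb{P}_I$ are compatible exactly when their intersection is $I$-positive.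

\begin{definition}
A set $A\subseteq\mathbb{R}$ is \emph{$I$-regular} if for every $B\in\mathbb{P}_I$ there is $C\in\mathbb{P}_I$ with $C\subseteq B$ such that $C\subseteq A$ or $C\cap A=\emptyset$.
\end{definition}

Thus $A$ is $I$-regular if membership in $A$ is constant on a dense set of conditions. A measurable set $A$ is regular for the null ideal: if $B$ has positive measure, so does one of $B\cap A$, $B\setminus A$, and it contains a closed set of positive measure.

\begin{definition}
A set $A\subseteq\mathbb{R}$ is \emph{$\infty$-Borel} if there are a set of ordinals $S$ and a formula $\phi$ such that for every real $x$,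
\[
x\in A\iff L[S,x]\models\phi[S,x].
\]
\end{definition}

Membership of $x$ in an $\infty$-Borel set is decided locally, in a model of $\mathsf{ZFC}$ that depends on $x$ only through adjoining $x$ to the fixed model $L[S]$. This invites forcing arguments over $L[S]$.

Properness is understood as follows, in the presence of $\mathsf{DC}$ and without full choice. A subset of a poset is \emph{open} if it is downward closed, and a set $D_0$ is \emph{predense below $q$} if every $q'\le q$ is compatible with some element of $D_0$.

\begin{definition}\label{def:proper}
Let $X$ be a countable set with $\mathbb{P}_I\in X$. A condition $q\in\mathbb{P}_I$ is \emph{$(X,\mathbb{P}_I)$-generic} if $D\cap X$ is predense below $q$ for every dense open $D\subseteq\mathbb{P}_I$ with $D\in X$. The poset $\mathbb{P}_I$ is \emph{proper} if for every sufficiently large ordinal $\theta$ and every countable $X\prec(V_\theta,\in)$ with $\mathbb{P}_I\in X$, every $p\in\mathbb{P}_I\cap X$ has an $(X,\mathbb{P}_I)$-generic extension $q\le p$.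
\end{definition}

The following question comes from Ikegami~\cite{Ikegami}.

\begin{quote}
\textbf{Question.} Assume $\mathsf{DC}$, that every set of reals is $\infty$-Borel, and that there is no $\omega_1$-sequence of distinct reals. Let $I$ be a $\sigma$-ideal on $\omega^\omega$ such that $\mathbb{P}_I$ is proper. Must every set of reals be $I$-regular?
\end{quote}

The meager ideal shows what each hypothesis is for.

\begin{example}\label{ex:meager}
Assume $\mathsf{DC}$ and let $I$ be the ideal of meager sets. Borel sets have the Baire property, so a nonmeager Borel set is comeager in some $[\sigma]$.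

(a) \emph{$\mathbb{P}_I$ is proper}; in fact every condition $q$ is $(X,\mathbb{P}_I)$-generic. Let $D\in X$ be dense open and let $q'\le q$. Take $B'\in D$ with $B'\subseteq q'$ and $\sigma$ with $B'$ comeager in $[\sigma]$. The statement ``some member of $D$ is comeager in $[\sigma]$'' has its parameters in $X$, so it has a witness $B''\in D\cap X$. Both $q'$ and $B''$ are comeager in $[\sigma]$, so they are compatible.

(b) \emph{If there is no $\omega_1$-sequence of distinct reals, every $\infty$-Borel set $A$ is $I$-regular.} Let $S,\phi$ define $A$. The dense subsets of the Cohen poset $\omega^{<\omega}$ that lie in $L[S]$ form a well-orderable set of (codes for) reals, so there are only countably many of them. Hence the set $C_0$ of reals that are Cohen generic over $L[S]$ is a comeager $G_\delta$. Each $x\in C_0$ has an initial segment $\sigma$ that decides, over $L[S]$, whether $L[S,\dot x]\models\phi[S,\dot x]$. So a nonmeager Borel set $B$ has nonmeager intersection with $C_0\cap[\sigma]$ for some deciding $\sigma$, and $B\cap C_0\cap[\sigma]$ is included in $A$ or disjoint from $A$.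

(c) \emph{The hypothesis on $\omega_1$-sequences cannot be dropped.} If $V=L$, every set of reals $A$ is $\infty$-Borel: take $S=\{\eta\}$ where $A$ is the $\eta$-th element of $L$. But a set $A$ such that both $A$ and its complement meet every perfect set is not $I$-regular, because every nonmeager Borel set contains a perfect set.
\end{example}

The argument in (b) has two ingredients: the generic reals form a positive Borel set, and the forcing theorem splits that set into countably many Borel pieces on which membership in $A$ is constant. Properness supplies a positive Borel set of reals that are generic over a countable model (Lemma~\ref{lem:genreals}). So one would guess that the answer is yes.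

\subsection{Results}

The answer is no. An ordinal $\alpha$ is \emph{singular} in an inner model if that model contains a cofinal subset of $\alpha$ of order type less than $\alpha$.

\begin{theorem}[$\mathsf{ZF+DC}$]\label{thm:main}
Suppose there is a club $E\subseteq\omega_1$ with $E\in L$, all of whose elements are singular in $L$. Then there are a $\sigma$-ideal $I$, containing all singletons and not containing the whole space, with $\mathbb{P}_I$ proper, and disjoint lightface $\Sigma^1_2$ sets $A,A'$ such that every $I$-positive Borel set meets both $A$ and $A'$. In particular $A$ is not $I$-regular.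
\end{theorem}

Under $\mathsf{DC}$, $\omega_1$ is a regular uncountable cardinal of $L$. If it is the $L$-successor of $\nu$, the limit ordinals between $\nu$ and $\omega_1$ form a club as in the theorem. Otherwise $\omega_1$ is inaccessible in $L$, and the hypothesis says that $\omega_1$ is not Mahlo in $L$, that is, that some constructible club contains no regular cardinal of $L$.

\begin{corollary}\label{cor:answer}
If the theory $\mathsf{ZF+DC}$ $+$ ``every set of reals is $\infty$-Borel'' $+$ ``there is no $\omega_1$-sequence of distinct reals'' is consistent, then this theory is also consistent with the existence of a $\sigma$-ideal $I$ with $\mathbb{P}_I$ proper and a $\Sigma^1_2$ set that is not $I$-regular.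
\end{corollary}

The model is Solovay's model over the least inaccessible cardinal of $L$. The remaining results sharpen the answer. First, the irregular set cannot be analytic or coanalytic.

\begin{proposition}[$\mathsf{ZF+DC}$]\label{prop:analytic}
If $\mathbb{P}_I$ is proper, then all $\mathbf{\Sigma}^1_1$ and all $\mathbf{\Pi}^1_1$ sets are $I$-regular.
\end{proposition}

Second, among Solovay models over $L$ we can say exactly when the positive statement holds. Throughout the paper $\eta^+$ denotes the least cardinal \emph{of $L$} above $\eta$, and $\operatorname{ot}$ denotes order type. Let $\kappa$ be inaccessible in $L$ and let $G$ be generic over $L$ for the collapse $\operatorname{Coll}(\omega,{<}\kappa)$.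

\begin{definition}\label{def:R}
For a regular cardinal $\lambda>\kappa^+$ of $L$ and $a\in L_\lambda$, let $R_\kappa(\lambda,a)$ say: there is in $L[G]$ a countable $Y\prec L_\lambda$ with $\kappa,a\in Y$, $\delta:=Y\cap\kappa\in\kappa$ and $\operatorname{ot}(Y\cap\kappa^+)=\delta^+$. Let $(R_\kappa)$ say that $R_\kappa(\lambda,a)$ holds for all such $\lambda$ and $a$.
\end{definition}

By the homogeneity of the collapse (Section~\ref{sec:prelim}), $R_\kappa(\lambda,a)$ does not depend on $G$, and $(R_\kappa)$ is a first-order property of $\kappa$ in $L$. It asks for countable hulls whose collapse misses no constructible subset of $\delta$.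

\begin{theorem}\label{thm:char}
In $L(\mathbb{R})^{L[G]}$, every set of reals is $I$-regular for every $\sigma$-ideal $I$ with $\mathbb{P}_I$ proper if and only if $(R_\kappa)$ holds in $L$.
\end{theorem}

\begin{proposition}\label{prop:silver}
If $0^\#$ exists, then $(R_\kappa)$ holds for every Silver indiscernible $\kappa$.
\end{proposition}

Since $\omega_1=\kappa$ in $L(\mathbb{R})^{L[G]}$, Theorems~\ref{thm:main} and~\ref{thm:char} together show that $(R_\kappa)$ fails when $\kappa$ is not Mahlo in $L$. In the other direction, all Solovay models satisfy the hypotheses of the Question (Lemma~\ref{lem:solovayhyp}), so if the existence of $0^\#$ is consistent, these hypotheses are also consistent with the positive statement.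

Section~\ref{sec:generic} extracts what properness gives, proves Proposition~\ref{prop:analytic}, and locates the point where the argument of Example~\ref{ex:meager}(b) stops. The answer to the Question occupies Sections~\ref{sec:coding}--\ref{sec:solovay} and does not use Section~\ref{sec:generic}. Theorem~\ref{thm:char} and Proposition~\ref{prop:silver} are proved in Sections~\ref{sec:char} and~\ref{sec:silver}.

\section{Preliminaries}\label{sec:prelim}

We assume $\mathsf{ZF+DC}$ in this section. Then countable choice holds, countable unions of countable sets are countable, and $\omega_1$ is regular. ``Countable'' includes finite. We fix a standard coding $c\mapsto B_c$ of Borel sets by reals; by countable choice every Borel set has a code.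

\subsection*{Hereditarily countable sets}
$\mathrm{HC}$ is the set of all $v$ whose transitive closure $\operatorname{tc}(v)$ is countable. We have $\mathrm{HC}\subseteq V_{\omega_1}$, and countable subsets of $\mathrm{HC}$ belong to $\mathrm{HC}$.
\begin{enumerate}
\item[(H1)] Every $v\in\mathrm{HC}$ is \emph{coded} by a real, namely by a relation on a subset of $\omega$ isomorphic to $(\operatorname{tc}(\{v\}),\in)$. An inner model of $\mathsf{ZF}$ that contains the code contains $v$, and $v$ is hereditarily countable there.
\item[(H2)] Relations that are $\Sigma_1$ over $\mathrm{HC}$ are closed under bounded quantifiers: if each $v\in c$ has a witness in $\mathrm{HC}$, countable choice collects witnesses into one element of $\mathrm{HC}$.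
\item[(H3)] If $A=\{x\in\mathbb{R}:\mathrm{HC}\models\exists v\,\psi(x,v)\}$ with $\psi$ a bounded formula without parameters, then $A$ is lightface $\Sigma^1_2$. Indeed, $x\in A$ if and only if there is a well-founded extensional relation on $\omega$ (a $\Pi^1_1$ condition) whose collapse contains $x$ and satisfies $\exists v\,\psi(x,v)$ (an arithmetical condition).
\end{enumerate}

\subsection*{Constructibility}
For a set $s\subseteq L$, such as a function from an ordinal to $2$, $L[s]$ is the least inner model of $\mathsf{ZF}$ containing $s$. It satisfies $\mathsf{AC}$ and has a canonical well-order, uniformly definable over the levels $L_\nu[s]$ for limit $\nu$, in which each level is an initial segment; for $L$ it is written $<_L$.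
\begin{enumerate}
\item[(L1)] (Condensation.) If $\nu$ is a limit ordinal and $Z\prec L_\nu$, the transitive collapse of $Z$ is $L_{\bar\nu}$ with $\bar\nu=\operatorname{ot}(Z\cap\nu)$. Here $Z$ need not be constructible. If $s\in2^\gamma$, $Z\prec L_\nu[s]$ and $\{s\}\cup(\gamma+1)\subseteq Z$, the collapse of $Z$ is some $L_{\bar\nu}[s]$.
\item[(L2)] For infinite $\eta$, $L_\eta$ and $\eta$ have the same $L$-cardinality, and every constructible subset of $L_\eta$ lies in $L_{\eta^+}$. Hence $L\models\mathsf{GCH}$. If $\mu$ is inaccessible in $L$, every constructible subset of $L_\mu$ of $L$-cardinality less than $\mu$ lies in $L_\mu$.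
\item[(L3)] If $s\in2^\gamma$ and $\gamma$ is countable in $L[s]$, then every $v$ that is hereditarily countable in $L[s]$ lies in $L_{\omega_1}[s]$. To see this, work in $L[s]$ and collapse a countable $Z\prec L_\nu[s]$ that includes $\operatorname{tc}(\{v\})\cup\{s\}\cup(\gamma+1)$; the collapse fixes $v$.
\end{enumerate}

\subsection*{Countable elementary submodels}
``Large $\theta$'' means all $\theta\ge\theta_0$ for a suitable $\theta_0\ge\omega_2+\omega$. By $\mathsf{DC}$ every countable subset of $V_\theta$ is included in a countable $X\prec V_\theta$. Let $X\prec V_\theta$ be countable.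
\begin{enumerate}
\item[(E1)] Elements of $V_\theta$ that are definable in $V_\theta$ from parameters in $X$ belong to $X$. The sets $\omega_1$, $\omega_2$, $\mathrm{HC}$, $V_{\omega_1+\omega}$, $L_{\omega_2}$, the Borel sets and the map $c\mapsto B_c$ are definable in $V_\theta$ without parameters, and so are all hereditarily finite sets.
\item[(E2)] If $c\in X\cap\mathrm{HC}$ then $c\subseteq X$, since for $c\ne\emptyset$ a surjection $\omega\to c$ is found in $X$. So $X\cap\mathrm{HC}$ is transitive, the transitive collapse of $X$ fixes its elements, and $\delta_X:=X\cap\omega_1$ is a countable limit ordinal.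
\item[(E3)] If $Z\in X$ then $X\cap Z\prec Z$, by the Tarski--Vaught test applied to formulas relativized to $Z$.
\end{enumerate}
Definition~\ref{def:proper} quantifies over \emph{all} $X$ containing $\mathbb{P}_I$. We cannot add parameters to $X$ at will when proving properness, so we will check that the objects we need are definable in $V_\theta$.

\subsection*{Forcing}
Forcing notions are preorders with a greatest element $1$. If $N$ is a transitive model of $\mathsf{ZF}$ (a set or a definable class), $P\in N$, and $g\subseteq P$ is a filter meeting every dense open subset of $P$ in $N$, then $N[g]=\{\sigma^g:\sigma\in N\text{ a name}\}$ is a model of $\mathsf{ZF}$ with the same ordinals, the forcing relation for each formula is definable over $N$, and a statement holds in $N[g]$ if and only if some condition in $g$ forces it. No choice is needed for this \emph{forcing theorem}. For one fixed formula, a finite fragment of $\mathsf{ZF}$ in $N$ suffices.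

The poset $\operatorname{Coll}(\omega,{<}\mu)$ consists of the finite partial functions $w$ on $\mu\times\omega$ with $w(\alpha,n)<\alpha$, ordered by reverse inclusion; its definition is absolute. It is \emph{homogeneous}: a statement whose parameters lie in the ground model is decided by $1$. If $\mu$ is inaccessible in a ground model of $\mathsf{ZFC}$, all antichains have size less than $\mu$ (the $\mu$-c.c.), and $\mu$ becomes $\omega_1$. For $\alpha<\mu$ and a generic $G$, the filter $G{\restriction}\alpha=G\cap\operatorname{Coll}(\omega,{<}\alpha)$ is generic for $\operatorname{Coll}(\omega,{<}\alpha)$.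

\section{Generic reals for a proper $\mathbb{P}_I$}\label{sec:generic}

We assume $\mathsf{ZF+DC}$. The transitive collapse of a countable $X$ moves Borel sets but fixes reals, so we force with codes. Given $I$ with $\mathbb{P}_I\ne\emptyset$, let $K$ be the set of codes of $I$-positive Borel sets, preordered by $c\le c'\iff B_c\subseteq B_{c'}$; a fixed recursive code of $\mathbb{R}$ serves as $1$. Let
\[
\Gamma=\{(c,n,m)\in K\times\omega\times\omega:\ x(n)=m\text{ for all }x\in B_c\}.
\]
The sets $K$, $\le$, $\Gamma$ are subsets of $\mathrm{HC}$ definable from $\mathbb{P}_I$.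

\begin{lemma}\label{lem:genreals}
Let $\mathbb{P}_I$ be proper, $\theta$ a large limit ordinal, $X\prec V_\theta$ countable with $\mathbb{P}_I\in X$, and $B\in\mathbb{P}_I\cap X$. Let $M$ be the transitive collapse of $X$ with inverse $\pi:M\to X$, and let $\bar K=K\cap X=\pi^{-1}(K)$. There is $C\in\mathbb{P}_I$ with $C\subseteq B$ such that for each $x\in C$ the set $G_x=\{c\in\bar K:x\in B_c\}$ is a filter on $\bar K$ that meets every dense open $J\subseteq\bar K$ with $J\in M$, and $x(n)=m$ if and only if $(c,n,m)\in\Gamma$ for some $c\in G_x$.
\end{lemma}

\begin{proof}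
Let $q\subseteq B$ be $(X,\mathbb{P}_I)$-generic, and let $C$ be the set of $x\in q$ such that $x\in\bigcup(D\cap X)$ for every dense open $D\subseteq\mathbb{P}_I$ in $X$. For each such $D$ the set $q\setminus\bigcup(D\cap X)$ is Borel and disjoint from every member of $D\cap X$. If it were positive, it would be an extension of $q$ incompatible with all members of $D\cap X$, against genericity. So it is in $I$. As $X$ is countable, $C$ is Borel and $q\setminus C\in I$, hence $C\in\mathbb{P}_I$. Fix $x\in C$.

Let $J\in M$ be dense open in $\bar K$. Then $\pi(J)\in X$ is dense open in $K$, and $\pi(J)\cap X=J$ because $\pi$ fixes reals. The set $D=\{B_c:c\in\pi(J)\}\in X$ is dense open in $\mathbb{P}_I$, since every Borel set has a code. So $x\in B'$ for some $B'\in D\cap X$, and by elementarity $B'=B_c$ for some $c\in\pi(J)\cap X=J$. Thus $c\in G_x\cap J$. Equivalently, $G_x$ meets every dense open subset of $K$ that belongs to $X$.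

The set $G_x$ contains $1$ and is upward closed. Let $c,c'\in G_x$. The set of $c''\in K$ such that $c''\le c,c'$ or $B_{c''}\cap B_c\cap B_{c'}=\emptyset$ is open and in $X$. It is dense, because for $c_0\in K$ one of $B_{c_0}\cap B_c\cap B_{c'}$ and $B_{c_0}\setminus(B_c\cap B_{c'})$ is positive. An element $c''$ of this set in $G_x$ has $x\in B_{c''}\cap B_c\cap B_{c'}$, so $c''\le c,c'$.

Finally, if $c\in G_x$ and $(c,n,m)\in\Gamma$ then $x(n)=m$. Conversely, $\{c:\exists m\,(c,n,m)\in\Gamma\}$ is open, in $X$, and dense, since a positive set is the countable union of its subsets on which the value at $n$ is constant. So $G_x$ meets it.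
\end{proof}

Let $\dot x$ be the $\bar K$-name consisting of the pairs $(\check v,c)$ with $v=(n,m)$ and $(c,n,m)\in\Gamma\cap X$. The last clause of the lemma says $\dot x^{G_x}=x$ for $x\in C$. The second ingredient of Example~\ref{ex:meager}(b) now takes the following form.

\begin{lemma}\label{lem:decide}
In the situation of Lemma~\ref{lem:genreals} let $A\subseteq\mathbb{R}$, let $\psi$ be a formula, and let $N$ be a transitive set or definable class satisfying enough of $\mathsf{ZF}$ for the forcing theorem for $\psi$. Suppose that $\bar K$, its preorder, $\Gamma\cap X$ and parameters $\vec a$ belong to $N$, that every subset of $\bar K$ in $N$ belongs to $M$, and that for all $x\in C$ we have $x\in A\iff N[G_x]\models\psi(x,\vec a)$. Then some $C'\in\mathbb{P}_I$ with $C'\subseteq B$ is included in $A$ or disjoint from $A$.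
\end{lemma}

\begin{proof}
For $x\in C$ the filter $G_x$ is $\bar K$-generic over $N$, since dense open subsets of $\bar K$ in $N$ are in $M$. The set $J$ of $c\in\bar K$ that decide $\psi(\dot x,\vec a)$ over $N$ is dense open and in $N$, so $C=\bigcup_{c\in J}(C\cap B_c)$. The union is countable, so $C'=C\cap B_c$ is positive for some $c\in J$. For $x\in C'$ we have $c\in G_x$, so the truth value of $\psi(x,\vec a)$ in $N[G_x]$ is the one decided by $c$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:analytic}]
A set is $I$-regular if and only if its complement is, so let $A$ be $\Sigma^1_1(z)$ and let $B\in\mathbb{P}_I$. There is a tree $T$ on $\omega\times\omega$, recursive in $z$, such that $x\in A$ if and only if the section $T(x)$, a tree on $\omega$, has an infinite branch; let $\psi(x,z)$ express this. A transitive model of a certain finite fragment of $\mathsf{ZF}$ containing $z$ and $x$ contains either a branch of $T(x)$ or a rank function on $T(x)$, so it computes $\psi(x,z)$ correctly. By the reflection theorem choose a large limit $\theta$ such that $V_\theta$ satisfies enough of $\mathsf{ZF}$ for the forcing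 theorem for $\psi$ and for generic extensions to satisfy that fragment. Take a countable $X\prec V_\theta$ with $z,B,\mathbb{P}_I\in X$ and apply Lemma~\ref{lem:decide} with $N=M$, noting that $\Gamma\cap X=\pi^{-1}(\Gamma)\in M$.
\end{proof}

Now let $A$ be $\infty$-Borel, given by $S$ and $\phi$, with $S\in X$. The model $M[G_x]$ only sees an initial segment of $L[\bar S,x]$ for the collapsed set $\bar S=\pi^{-1}(S)$, and no absoluteness connects this with $L[S,x]$. To apply Lemma~\ref{lem:decide} we need an inner model $N$ containing the true $S$ \emph{and} $\bar K$, whose subsets of $\bar K$ all lie in $M$. For the meager ideal we replaced $\bar K$ by a poset fixed in advance, and its dense sets in $L[S]$ were countably many. In general $\bar K$ depends on $X$, the model $N$ must be chosen after $X$, and it may contain dense sets that $M$ lacks. The counterexample exploits this gap; Section~\ref{sec:holds} closes it under $(R_\kappa)$.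

\section{Coding reshaped sequences into reals}\label{sec:coding}

We assume $\mathsf{ZF+DC}$. Via a recursive bijection $2^{<\omega}\cong\omega$, we regard reals as labelings $x:2^{<\omega}\to\omega$ of the binary tree. Let $2^{<n}$ be the set of nodes of length less than $n$. For a branch $y\in2^\omega$ we say that $x$ \emph{converges to $i$ along $y$} if $x(y{\restriction}m)=i$ for all but finitely many $m$, and that $x$ \emph{oscillates along $y$} if it converges neither to $0$ nor to $1$ along $y$. Two distinct branches share only finitely many nodes, so the behavior of $x$ along them can be prescribed independently.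

\subsection{A model case: $\omega_1$ given branches}\label{sec:model}

Suppose for a moment that we are given distinct branches $y_\gamma$, $\gamma<\omega_1$. Let $\ell(x)$ be the least $\gamma$ such that $x$ does not converge to $0$ along $y_\gamma$, and $\ell(x)=\omega_1$ if there is none. We describe a poset whose generic real has $\ell(x)=\omega_1$, while reals generic over a countable model can have any large countable value of $\ell$.

Conditions are $p=(\beta,n,u,F)$ with $\beta<\omega_1$, $u:2^{<n}\to\omega$ and $F\subseteq\beta$ finite. The condition stands for the set of $x\supseteq u$ with $\ell(x)\ge\beta$ that keep the \emph{promise} $x(y_\gamma{\restriction}m)=0$ for $\gamma\in F$, $m\ge n$. Put $q\le p$ if $\beta_p\le\beta_q$, $u_p\subseteq u_q$, $F_p\subseteq F_q$ and $u_q(y_\gamma{\restriction}m)=0$ for $\gamma\in F_p$, $n_p\le m<n_q$.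

Let $X\prec V_\theta$ be countable and contain $\langle y_\gamma:\gamma<\omega_1\rangle$, let $D\in X$ be dense open, and let $r$ be a condition with $\beta_r\ge\delta_X$. We can get below a member of $D\cap X$ \emph{without increasing $\beta_r$}. Pick $d'\le r$ in $D$ and let $(n,u)=(n_{d'},u_{d'})$. As in Example~\ref{ex:meager}(a), the finite object $(n,u)$ is in $X$, so some $d\in D\cap X$ has $(n_d,u_d)=(n,u)$. Then $w=(\beta_r,n,u,F_r\cup F_d)$ extends $r$, because $d'$ does, and extends $d$, because $\beta_d<\delta_X\le\beta_r$.

Fix any countable $\beta\ge\delta_X$. Build a descending sequence of conditions with first coordinate $\beta$ that gets below a member of $D\cap X$ for each $D\in X$, puts each $\gamma<\beta$ into $F$, and infinitely often gives the label $1$ to a new node of $y_\beta$ that lies on none of the finitely many promised branches. The resulting $x$ satisfies $\ell(x)=\beta$. So countably many dense sets never determine whether $\ell(x)$ is a limit or a successor. This is the source of the irregular set.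

In the models we care about there is no sequence $\langle y_\gamma:\gamma<\omega_1\rangle$. The real $x$ must therefore produce the branches itself: it will code one bit along each branch, and the $\gamma$-th branch is computed from the first $\gamma$ bits. The canonical new object available at stage $\gamma$ is a code for $\gamma$, and it exists in the model constructed from the bits exactly when these bits have made $\gamma$ countable.

\subsection{Reshaped sequences and decoding}

A branch $y\in2^\omega$ \emph{codes} the ordinal $\gamma<\omega_1$ if the relation $\{(i,j):y(2^i3^j)=1\}$ is a reflexive well-order, of type $\gamma$, of the set $\{i:y(2^i3^i)=1\}$. A branch codes at most one ordinal, and that ordinal is countable in every inner model containing $y$. We write $\operatorname{lh}(s)$ for the length of a sequence $s$.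

\begin{definition}
A sequence $s\in2^\beta$, $\beta<\omega_1$, is \emph{reshaped} if every $\gamma\le\beta$ is countable in $L[s{\restriction}\gamma]$. Let $\mathrm{Sh}$ be the set of reshaped sequences. For $s\in\mathrm{Sh}$ let $y_s$ be the least branch, in the canonical well-order of $L[s]$, that lies in $L[s]$ and codes $\operatorname{lh}(s)$.
\end{definition}

The set $\mathrm{Sh}$ contains $\emptyset$ and is closed under initial segments. If $s,s'\in\mathrm{Sh}$ have different lengths then $y_s\ne y_{s'}$. If $\omega_1^L=\omega_1$, every $s\in2^{<\omega_1}$ is reshaped.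

\begin{lemma}\label{lem:Sh}
\begin{enumerate}
\item[(a)] If $s\in\mathrm{Sh}$ and $z\in2^\omega$, then $s{}^\frown0$ and $s{}^\frown z$ are reshaped. Every $s\in\mathrm{Sh}$ has reshaped extensions of arbitrarily large countable length.
\item[(b)] The set $\mathrm{Sh}$ and the relation ``$s\in\mathrm{Sh}$ and $y=y_s$'' are $\Sigma_1$ over $\mathrm{HC}$ without parameters.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\beta=\operatorname{lh}(s)$. If $s'\supseteq s$ and $\beta\le\gamma\le\operatorname{lh}(s')$, then $s\in L[s'{\restriction}\gamma]$, so $\beta$ is countable there, and so is $\gamma$ if $\gamma\le\beta+\omega$. If $z$ codes $\alpha$, then $s'=s{}^\frown z{}^\frown0^\alpha$ is reshaped: for $\beta+\omega\le\gamma\le\beta+\omega+\alpha$ the model $L[s'{\restriction}\gamma]$ contains $z$, so $\alpha$ and $\gamma$ are countable there.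

(b) The relation ``$\xi<\omega_1$ and $Z=L_\xi[s]$'' is $\Sigma_1$, witnessed by the sequence of levels. By (L3), $s\in\mathrm{Sh}$ if and only if for each nonzero $\gamma\le\operatorname{lh}(s)$ some $L_\xi[s{\restriction}\gamma]$ with $\xi<\omega_1$ contains a surjection $\omega\to\gamma$; this is $\Sigma_1$ by (H2). Again by (L3), $y=y_s$ if and only if there is a limit $\xi<\omega_1$ such that $y\in L_\xi[s]$, $y$ codes $\operatorname{lh}(s)$, and no earlier branch in the canonical order of $L_\xi[s]$ does. ``$y$ codes $\gamma$'' is witnessed by an isomorphism. ``$y'$ does not code $\gamma$'' is also $\Sigma_1$: the relation is not a linear order of its field, or it has an infinite descending sequence, or it is isomorphic to an ordinal other than $\gamma$. Apply (H2).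
\end{proof}

For a real $x$ we define a sequence $s_x$ by recursion. If $s_x{\restriction}\gamma$ is defined and reshaped, and $x$ converges to some $i\in\{0,1\}$ along $y_{s_x\restriction\gamma}$, put $s_x(\gamma)=i$. Otherwise stop, with $\operatorname{lh}(s_x)=\gamma$. The length is at most $\omega_1$. Induction on $\gamma$ gives, for $s\in\mathrm{Sh}$,
\begin{equation}\label{eq:decode}
s\subseteq s_x\iff x\text{ converges to }s(\gamma)\text{ along }y_{s\restriction\gamma}\text{ for all }\gamma<\operatorname{lh}(s),
\end{equation}
and $s=s_x$ if and only if in addition $x$ oscillates along $y_s$.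

\subsection{The poset $\mathbb{Q}$}

Promises may now ask for different values along different branches. Promises from level $n$ on along $y$ and $y'$, with different values, can both be kept exactly when $y{\restriction}n\ne y'{\restriction}n$. This explains the clause~\eqref{eq:clause}.

\begin{definition}
$\mathbb{Q}$ is the set of $p=(s,n,u,F)$ with $s\in\mathrm{Sh}$, $n\in\omega$, $u:2^{<n}\to\omega$ and $F\subseteq\operatorname{lh}(s)$ finite, such that
\begin{equation}\label{eq:clause}
y_{s\restriction\gamma}{\restriction}n=y_{s\restriction\gamma'}{\restriction}n\ \Longrightarrow\ s(\gamma)=s(\gamma')\qquad(\gamma,\gamma'\in F).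
\end{equation}
We write $p=(s_p,n_p,u_p,F_p)$ and let
\[
U_p=\{x:\ s\subseteq s_x,\ u\subseteq x,\ x(y_{s\restriction\gamma}{\restriction}m)=s(\gamma)\text{ for all }\gamma\in F,\ m\ge n\}.
\]
Put $q\le p$ if $s_p\subseteq s_q$, $n_p\le n_q$, $u_p\subseteq u_q$, $F_p\subseteq F_q$, and $u_q$ keeps the promises of $p$, that is, $u_q(y_{s_p\restriction\gamma}{\restriction}m)=s_p(\gamma)$ for $\gamma\in F_p$ and $n_p\le m<n_q$.
\end{definition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!20] (0,0) -- (-1.2,1.5) -- (1.2,1.5) -- cycle;
\draw (-3.2,4) -- (0,0) -- (3.2,4);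
\draw[dotted] (-2.6,1.5) -- (2.6,1.5) node[right] {level $n$};
\node at (0.6,1.2) {$u$};
\draw[thick] (0,0) -- (-0.2,0.8) -- (-0.7,1.5) -- (-1.9,4) node[above] {$y_{s\restriction\gamma}$};
\draw[thick] (-0.2,0.8) -- (0.2,1.5) -- (0.3,2.5) -- (-0.1,4) node[above] {$y_{s\restriction\gamma'}$};
\draw[thick,dashed] (0.3,2.5) -- (1.6,4) node[above] {$y_s$};
\node at (-1.2,2.0) {$1$}; \node at (-1.55,2.75) {$1$}; \node at (-1.9,3.5) {$1$};
\node at (0.02,2.0) {$0$}; \node at (0.0,2.75) {$0$}; \node at (-0.2,3.5) {$0$};
\end{tikzpicture}
\caption{A condition $(s,n,u,F)$ with $F=\{\gamma,\gamma'\}$, $s(\gamma)=1$, $s(\gamma')=0$. The labels of the binary tree below level $n$ are given by $u$. From level $n$ on they are promised along the two solid branches, which must have split by level $n$. The branch $y_s$ eventually leaves the promised branches, and from there on its labels are free.}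
\end{figure}

The relation $\le$ is transitive: if $r\le q\le p$ and $\gamma\in F_p$, the labels at levels $m\in[n_p,n_q)$ are correct because $u_q\subseteq u_r$, and those at levels $m\in[n_q,n_r)$ because $\gamma\in F_q$. The same split of levels shows that $q\le p$ implies $U_q\subseteq U_p$. We have $\mathbb{Q}\subseteq\mathrm{HC}$, and $\mathrm{Sh}$, $s\mapsto y_s$, $\mathbb{Q}$, $\le$ and $p\mapsto U_p$ are defined over $V_{\omega_1+\omega}$ without parameters, so they belong to every $X\prec V_\theta$ by (E1).

\begin{lemma}\label{lem:basic}
Let $p,q\in\mathbb{Q}$.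
\begin{enumerate}
\item[(a)] $U_p$ is Borel.
\item[(b)] If $U_p\cap U_q\ni x$, there is $r\le p,q$ with $x\in U_r$.
\item[(c)] If $s_p\subseteq t\in\mathrm{Sh}$, then $(t,n_p,u_p,F_p)$ is a condition below $p$.
\item[(d)] If $\gamma<\operatorname{lh}(s_p)$, there is $p'\le p$ with $s_{p'}=s_p$ and $\gamma\in F_{p'}$.
\item[(e)] If $i\in\{0,1\}$ and $k\in\omega$, there are $p'\le p$ with $s_{p'}=s_p$ and $m$ with $k\le m<n_{p'}$ and $u_{p'}(y_{s_p}{\restriction}m)=i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By~\eqref{eq:decode}, $\{x:s_p\subseteq s_x\}$ is a countable intersection of $F_\sigma$ sets, and the other requirements are closed.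

(b) Both $s_p$ and $s_q$ are initial segments of $s_x$, so $s=s_p\cup s_q$ is one of them. Let $n=\max(n_p,n_q)$, $u=x{\restriction}2^{<n}$, $F=F_p\cup F_q$. For $\gamma\in F$ and $m\ge n$ we have $x(y_{s\restriction\gamma}{\restriction}m)=s(\gamma)$. The case $m=n$ gives~\eqref{eq:clause}, so $r=(s,n,u,F)$ is a condition and $x\in U_r$. Since $x$ keeps the promises of $p$ and $q$ and $u\subseteq x$, we get $r\le p,q$.

(c) The clause~\eqref{eq:clause} only involves $t{\restriction}(\gamma+1)$ for $\gamma\in F_p$, and no new levels are added.

For (d) and (e) write $s=s_p$. For any $n'\ge n_p$ we can extend $u_p$ to $u'$ on $2^{<n'}$ by setting $u'(y_{s\restriction\gamma'}{\restriction}m)=s(\gamma')$ for $\gamma'\in F_p$, $n_p\le m<n'$, with arbitrary labels at the remaining new nodes. This is consistent: two promised branches that agree up to level $m\ge n_p$ agree up to level $n_p$, so they carry the same value by~\eqref{eq:clause}. For the same reason $(s,n',u',F_p)$ satisfies~\eqref{eq:clause}.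

(d) Take $n'\ge n_p$ so large that the nodes $y_{s\restriction\gamma'}{\restriction}n'$, $\gamma'\in F_p\cup\{\gamma\}$, are pairwise distinct. Then~\eqref{eq:clause} is vacuous for $p'=(s,n',u',F_p\cup\{\gamma\})$.

(e) The branch $y_s$ codes $\operatorname{lh}(s)$, so it differs from $y_{s\restriction\gamma'}$ for $\gamma'\in F_p$. Take $m\ge n_p,k$ such that $y_s{\restriction}m$ lies on none of these branches, let $n'=m+1$, choose $u'(y_s{\restriction}m)=i$, and let $p'=(s,n',u',F_p)$.
\end{proof}

\subsection{Types and saturated sequences}

In the model case the finite part $(n,u)$ of a condition $d'\in D$ was reflected into $X$, and the reflected condition was compatible with $r$. Two things change. The finite part must also record the promised values, and the reflected condition $d$ is useless unless $s_d$ is comparable with $s_r$.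

\begin{definition}
The \emph{type} of $p=(s,n,u,F)$ is the triple $(n,u,e)$ with $e=\{(y_{s\restriction\gamma}{\restriction}n,\,s(\gamma)):\gamma\in F\}$. Let $X\prec V_\theta$ be countable. A sequence $t\in\mathrm{Sh}$ is \emph{$X$-saturated} if for every dense open $D\subseteq\mathbb{Q}$ in $X$ and every type $\tau$, either there is $d\in D\cap X$ of type $\tau$ with $s_d\subseteq t$, or there is no $d\in D$ of type $\tau$ with $s_d\supseteq t$.
\end{definition}

By~\eqref{eq:clause}, $e$ is a finite function. Types are hereditarily finite, so there are countably many and all belong to $X$. Both alternatives in the definition persist when $t$ is lengthened, so \emph{every reshaped extension of an $X$-saturated sequence is $X$-saturated}. This replaces the free choice of $\beta\ge\delta_X$ in the model case.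

\begin{lemma}\label{lem:amalg}
Let $t$ be $X$-saturated, let $D\in X$ be dense open in $\mathbb{Q}$, and let $r\in\mathbb{Q}$ with $s_r\supseteq t$. Then there are $d\in D\cap X$ and $w\le r,d$ with $s_w=s_r$.
\end{lemma}

\begin{proof}
Pick $d'\in D$ with $d'\le r$, of type $\tau=(n,u,e)$. Since $s_{d'}\supseteq s_r\supseteq t$, the second alternative fails for $(D,\tau)$, so there is $d\in D\cap X$ of type $\tau$ with $s_d\subseteq t$. Let $w=(s_r,n,u,F_r\cup F_d)$. If $\gamma\in F_r$, then $\gamma\in F_{d'}$ and $s_{d'}$ extends $s_r$; if $\gamma\in F_d$, then $s_r$ extends $s_d$. In both cases the pair $(y_{s_r\restriction\gamma}{\restriction}n,s_r(\gamma))$ belongs to the function $e$. Hence $w$ satisfies~\eqref{eq:clause}. We have $w\le r$ because $(n,u)=(n_{d'},u_{d'})$ and $d'\le r$, and $w\le d$ because $s_d\subseteq s_r$ and $(n,u)=(n_d,u_d)$.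
\end{proof}

\begin{lemma}\label{lem:build}
\begin{enumerate}
\item[(a)] $U_p\ne\emptyset$ for all $p\in\mathbb{Q}$.
\item[(b)] If $t$ is $X$-saturated and $s_p\subseteq t$, there is $x\in U_p$ with $s_x=t$ such that for every dense open $D\subseteq\mathbb{Q}$ in $X$ there is $d\in D\cap X$ with $x\in U_d$.
\end{enumerate}
\end{lemma}

\begin{proof}
(b) Start with $r_0=(t,n_p,u_p,F_p)\le p$ and build $r_0\ge r_1\ge\cdots$ with $s_{r_j}=t$, handling countably many tasks: for each $D$ some $r_j$ lies below a member of $D\cap X$ (Lemma~\ref{lem:amalg}); each $\gamma<\operatorname{lh}(t)$ enters some $F_{r_j}$ (Lemma~\ref{lem:basic}(d)); and for all $k$ and $i\in\{0,1\}$ there are $j$ and $m\ge k$ with $u_{r_j}(y_t{\restriction}m)=i$ (Lemma~\ref{lem:basic}(e)). The last tasks force $n_{r_j}\to\infty$, so $x=\bigcup_ju_{r_j}$ is a real. If $\gamma\in F_{r_j}$, then $x(y_{t\restriction\gamma}{\restriction}m)=t(\gamma)$ for all $m\ge n_{r_j}$, by the definition of $\le$. So $t\subseteq s_x$ by~\eqref{eq:decode}, and $x\in U_{r_j}$ for all $j$. As $x$ oscillates along $y_t$, $s_x=t$. Finally $x\in U_p$ and $x\in U_d$ whenever $r_j\le d$.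

(a) Run the same construction with $t=s_p$, omitting the sets $D$.
\end{proof}

Everything now depends on whether saturated sequences exist.

\begin{quote}
$(\ast)$ For all large $\theta$, every countable $X\prec V_\theta$ and every $p\in\mathbb{Q}\cap X$, there is an $X$-saturated $t\in\mathrm{Sh}$ with $s_p\subseteq t$.
\end{quote}

\section{The ideal and the irregular set}\label{sec:ideal}

\begin{proposition}[$\mathsf{ZF+DC}$]\label{prop:ideal}
If $(\ast)$ holds, then the conclusion of Theorem~\ref{thm:main} holds.
\end{proposition}

We assume $(\ast)$ throughout this section. We want a $\sigma$-ideal for which $\mathbb{P}_I$ behaves like $\mathbb{Q}$, just as the nonmeager Borel sets behave like Cohen forcing. The set $U_{(\emptyset,0,\emptyset,\emptyset)}$ is the whole space, so by Lemma~\ref{lem:basic}(b) the sets $U_p$ form a base of a topology $\mathcal{T}$ on the reals. It refines the usual topology, whose basic sets are the $U_{(\emptyset,n,u,\emptyset)}$. Let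
\[
I=\text{the ideal of }\mathcal{T}\text{-meager sets},
\]
that is, of subsets of countable unions of $\mathcal{T}$-nowhere dense sets. By countable choice $I$ is a $\sigma$-ideal. (A reader who prefers ideals generated by Borel sets may replace $I$ by the ideal generated by its Borel members; this changes neither $\mathbb{P}_I$ nor $I$-regularity.) Let
\[
A=\{x:s_x\in\mathrm{Sh},\ \operatorname{lh}(s_x)\text{ is a limit}\},\qquad A'=\{x:s_x\in\mathrm{Sh},\ \operatorname{lh}(s_x)\text{ is a successor}\}.
\]
These sets are disjoint. We have $x\in A$ if and only if there are $s\in\mathrm{Sh}$ of limit length $\beta$ and a sequence $\langle y^\gamma:\gamma\le\beta\rangle$ such that $y^\gamma=y_{s\restriction\gamma}$ for all $\gamma\le\beta$, $x$ converges to $s(\gamma)$ along $y^\gamma$ for $\gamma<\beta$, and $x$ oscillates along $y^\beta$. By Lemma~\ref{lem:Sh}(b) and (H2) this is $\Sigma_1$ over $\mathrm{HC}$, so $A$ is $\Sigma^1_2$ by (H3). Replacing ``limit'' by ``successor'' gives the same for $A'$.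

The first lemma is a Baire category theorem for $\mathcal{T}$ with control over where the decoding stops.

\begin{lemma}\label{lem:baire}
If $p\in\mathbb{Q}$ and $Z\in I$, then $U_p\setminus Z$ meets both $A$ and $A'$. In particular $U_p\in\mathbb{P}_I$.
\end{lemma}

\begin{proof}
Let $Z\subseteq\bigcup_kZ_k$ with $Z_k$ nowhere dense in $\mathcal{T}$. The set $D_k=\{q:U_q\cap Z_k=\emptyset\}$ is open. It is dense: given $q$, the nonempty open set $U_q$ includes a nonempty basic set $U_{r'}$ disjoint from $Z_k$, and Lemma~\ref{lem:basic}(b) gives $r\le q,r'$, which lies in $D_k$. Take a countable $X\prec V_\theta$ containing $p$ and all $D_k$, and take $t$ from $(\ast)$. The sequences $t{}^\frown0^\omega$ and $t{}^\frown0$ are reshaped, $X$-saturated, and of limit and successor length. Lemma~\ref{lem:build}(b) gives $x,x'\in U_p$ with $s_x=t{}^\frown0^\omega$ and $s_{x'}=t{}^\frown0$, each lying in some $U_d$ with $d\in D_k$ for every $k$. So $x\in A\setminus Z$ and $x'\in A'\setminus Z$.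
\end{proof}

\begin{lemma}\label{lem:BP}
For every $B\in\mathbb{P}_I$ there is $p\in\mathbb{Q}$ with $U_p\setminus B\in I$.
\end{lemma}

\begin{proof}
The sets $O\mathbin{\triangle}Z$ with $O\in\mathcal{T}$ and $Z\in I$ form a $\sigma$-algebra. For complements, the $\mathcal{T}$-closed set $\mathbb{R}\setminus O$ differs from its interior by a nowhere dense set. For countable unions choose representations $O_k\mathbin{\triangle}Z_k$; the union differs from $\bigcup_kO_k$ by a subset of $\bigcup_kZ_k$. The $\sigma$-algebra contains the usual open sets, hence all Borel sets. So $B=O\mathbin{\triangle}Z$, where $O\ne\emptyset$ as $B\notin I$. Any $U_p\subseteq O$ has $U_p\setminus B\subseteq Z$.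
\end{proof}

\begin{lemma}\label{lem:proper}
$\mathbb{P}_I$ is proper.
\end{lemma}

\begin{proof}
Let $\theta$ be large, $X\prec V_\theta$ countable with $\mathbb{P}_I\in X$, and $B\in\mathbb{P}_I\cap X$. A Borel set is in $I$ exactly when it is not in $\mathbb{P}_I$, so the statements below are expressible in $V_\theta$ from $\mathbb{P}_I$. By Lemma~\ref{lem:BP} and elementarity there is $p\in\mathbb{Q}\cap X$ with $U_p\setminus B\in I$. Take $t$ from $(\ast)$, let $q=(t,n_p,u_p,F_p)\le p$ and $C=B\cap U_q$. Since $U_q\setminus C\subseteq U_p\setminus B\in I$ and $U_q\notin I$, we have $C\in\mathbb{P}_I$. We show that $C$ is $(X,\mathbb{P}_I)$-generic.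

Let $D\in X$ be dense open in $\mathbb{P}_I$. Transfer it to $\mathbb{Q}$:
\[
D'=\{d\in\mathbb{Q}:\ U_d\setminus B'\in I\text{ for some }B'\in D\}\in X.
\]
This set is open. It is dense: given $r\in\mathbb{Q}$, take $B'\in D$ with $B'\subseteq U_r$ and $d'$ with $U_{d'}\setminus B'\in I$. As $U_{d'}\notin I$, the set $U_{d'}$ meets $B'\subseteq U_r$, so there is $d\le d',r$, and $U_d\setminus B'\in I$.

Let $C'\in\mathbb{P}_I$, $C'\subseteq C$. Take $r'$ with $U_{r'}\setminus C'\in I$. Then $U_{r'}$ meets $C'\subseteq U_q$, so there is $r\le r',q$, and $s_r\supseteq t$. Lemma~\ref{lem:amalg} gives $d\in D'\cap X$ and $w\le r,d$. By elementarity there is $B'\in D\cap X$ with $U_d\setminus B'\in I$. Now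
\[
U_w\setminus(C'\cap B')\subseteq(U_{r'}\setminus C')\cup(U_d\setminus B')\in I
\]
and $U_w\notin I$, so $C'\cap B'\notin I$. Thus $D\cap X$ is predense below $C$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:ideal}]
Let $B\in\mathbb{P}_I$ and take $p$ with $Z=U_p\setminus B\in I$. Then $U_p\setminus Z\subseteq B$ meets both $A$ and $A'$ by Lemma~\ref{lem:baire}. So no positive Borel set is included in $A$ or disjoint from $A$. The whole space is positive by Lemma~\ref{lem:baire}, so $A$ is not $I$-regular. A singleton cannot meet two disjoint sets, so singletons are in $I$. Properness is Lemma~\ref{lem:proper}.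
\end{proof}

\begin{remark}
For $\alpha<\omega_1$ the set $O_\alpha=\bigcup\{U_p:\operatorname{lh}(s_p)\ge\alpha\}$ is $\mathcal{T}$-open, and it is $\mathcal{T}$-dense by Lemmas~\ref{lem:Sh}(a), \ref{lem:basic}(c) and~\ref{lem:build}(a). If $x\in O_\alpha$ for all $\alpha<\omega_1$, then $\langle y_{s_x\restriction\alpha}:\alpha<\omega_1\rangle$ is a sequence of distinct branches. So when no such sequence exists, every real stops decoding at a countable stage, while the reals that stop before a given countable stage form a nowhere dense set.
\end{remark}

\section{Reshaping at singular ordinals}\label{sec:sing}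

To verify $(\ast)$ one builds a chain $s_0\subseteq s_1\subseteq\cdots$ in $\mathrm{Sh}\cap X$ that handles all pairs $(D,\tau)$ and takes its union $t$. The difficulty is that $\mathrm{Sh}$ need not be closed under unions of chains. The union $t$ has length $\delta=\delta_X$, and $L[t]$ sees that all $\gamma<\delta$ are countable. So either $\delta$ is countable in $L[t]$ and $t$ is reshaped, or $\delta=\omega_1^{L[t]}$. The second case is impossible as soon as $\delta$ is singular in $L[t]$.

\begin{lemma}\label{lem:chain}
Let $\theta\ge\omega_2+\omega$, let $X\prec V_\theta$ be countable and $\delta=\delta_X$. Let $s_0\subseteq s_1\subseteq\cdots$ be elements of $\mathrm{Sh}\cap X$ such that for every dense open $D\subseteq\mathbb{Q}$ in $X$ and every type $\tau$ there is $k$ such that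
\begin{enumerate}
\item[(i)] some $d\in D\cap X$ of type $\tau$ has $s_d\subseteq s_k$, or
\item[(ii)] no $d\in D$ of type $\tau$ has $s_d\supseteq s_k$.
\end{enumerate}
Let $t=\bigcup_ks_k$. Then $\operatorname{lh}(t)=\delta$ and $t{\restriction}\gamma\in\mathrm{Sh}\cap X$ for $\gamma<\delta$. If $\delta$ is singular in $L[t]$, then $t$ is reshaped and $X$-saturated.
\end{lemma}

\begin{proof}
We have $\operatorname{lh}(s_k)\in X\cap\omega_1=\delta$. For $\alpha<\delta$ the set $D_\alpha=\{d:\operatorname{lh}(s_d)\ge\alpha\}$ is in $X$, open, and dense by Lemmas~\ref{lem:Sh}(a) and~\ref{lem:basic}(c). For the type $(0,\emptyset,\emptyset)$, alternative (ii) fails for every $k$, since $(s',0,\emptyset,\emptyset)\in D_\alpha$ for any long reshaped $s'\supseteq s_k$. So (i) holds for some $k$, and $\operatorname{lh}(s_k)\ge\alpha$. Hence $\operatorname{lh}(t)=\delta$, and for $\gamma<\delta$ we have $t{\restriction}\gamma=s_k{\restriction}\gamma\in\mathrm{Sh}\cap X$ for large $k$.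

Each $\gamma<\delta$ is countable in $L[t{\restriction}\gamma]\subseteq L[t]$. If $L[t]$ contains a cofinal subset of $\delta$ of order type less than $\delta$, then in $L[t]$ the ordinal $\delta$ is a countable union of countable ordinals, hence countable because $L[t]\models\mathsf{AC}$. So $t\in\mathrm{Sh}$. Alternatives (i) and (ii) for $s_k\subseteq t$ give the two alternatives of saturation for $t$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:ideal} it suffices to prove $(\ast)$. Let $\theta\ge\omega_2+\omega$, $X\prec V_\theta$ countable, $p\in\mathbb{Q}\cap X$, $\delta=\delta_X$.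

We first need a club as in the hypothesis \emph{inside $X$}. Since $\omega_2$ is a cardinal of $L$ above $\omega_1$, (L2) shows that all constructible subsets of $\omega_1$ lie in $L_{\omega_2}$. This covers the clubs $E$ and the cofinal sets witnessing singularity. So the $<_L$-least club $E$ as in the hypothesis is definable over $L_{\omega_2}$ from $\omega_1$, and $E\in X$ by (E1). By elementarity $E\cap\delta$ is unbounded in $\delta$, so $\delta\in E$, and $\delta$ is singular in $L$.

Enumerate as $(D_k,\tau_k)_{k<\omega}$ all pairs of a dense open $D\subseteq\mathbb{Q}$ in $X$ and a type. Let $s_0=s_p$. Given $s_k\in\mathrm{Sh}\cap X$, suppose some $d\in D_k$ of type $\tau_k$ has $s_d\supseteq s_k$. By elementarity there is such a $d$ in $X$; take the first one in a fixed enumeration of $X$ and let $s_{k+1}=s_d$. Otherwise let $s_{k+1}=s_k$. Then (i) or (ii) of Lemma~\ref{lem:chain} holds for $(D_k,\tau_k)$ at the index $k+1$. As $\delta$ is singular in $L\subseteq L[t]$, the union $t\supseteq s_p$ is reshaped and $X$-saturated.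
\end{proof}

The hypothesis on $E$ was used only to make $\delta$ singular in $L[t]$, and it achieved this for every chain. When $\delta$ is regular in $L$, the chain itself must destroy the regularity of $\delta$; Section~\ref{sec:fails} shows when it can.

\section{Solovay models and the answer to the Question}\label{sec:solovay}

Let $\mu$ be inaccessible in $L$, let $G_\mu$ be $\operatorname{Coll}(\omega,{<}\mu)$-generic over $L$, and let $W=L(\mathbb{R})^{L[G_\mu]}$, the \emph{Solovay model for $\mu$}. The following facts are standard \cite{Solovay}, \cite[\S\S10--11]{Kanamori}, \cite[Ch.~26]{Jech}.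
\begin{enumerate}
\item[(S1)] $W\models\mathsf{ZF+DC}$ and $\omega_1^W=\mu$. Each element of $W$ is definable in $W$ from a real and ordinals. The models $W$ and $L[G_\mu]$ have the same reals and the same $\mathrm{HC}=\bigcup_{\alpha<\mu}L_\mu[G_\mu{\restriction}\alpha]$.
\item[(S2)] (Factor lemma.) If $g\in W$ is generic over $L$ for a poset $P\in L_\mu$, or if $g$ is a real of $W$, then $\mu$ is inaccessible in $L[g]$ and $L[G_\mu]=L[g][G']$ for some $G'$ that is $\operatorname{Coll}(\omega,{<}\mu)$-generic over $L[g]$; so $W=L(\mathbb{R})^{L[g][G']}$.
\end{enumerate}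
We use the definability in (S1) in a uniform version. Let $\Phi(\xi,z)$ be the element of $L_\alpha(\mathbb{R})$ defined there from $z$ and $\vec\eta$ by the formula $\chi$, if the ordinal $\xi$ codes $(\alpha,\chi,\vec\eta)$ and such an element exists, and let $\Phi(\xi,z)=\emptyset$ otherwise. By reflection, $\Phi$ maps $\mathrm{Ord}\times\mathbb{R}$ onto $W$, and it is definable in $W$ without parameters. Together, (S2) and homogeneity give the principle behind everything below: for $g$ as in (S2), a formula $\chi$ and $v\in L[g]$,
\begin{equation}\label{eq:homog}
W\models\chi(v)\iff L[g]\models\text{``}1\Vdash_{\operatorname{Coll}(\omega,<\mu)}L(\mathbb{R})\models\chi(\check v)\text{''}.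
\end{equation}

\begin{lemma}\label{lem:solovayhyp}
There is a formula $\varphi$ such that every set of reals in $W$ has the form $\{x:L[z,x]\models\varphi(z,x,\xi,\mu)\}$ for a real $z$ and an ordinal $\xi$. In $W$, every set of reals is $\infty$-Borel and there is no $\omega_1$-sequence of distinct reals.
\end{lemma}

\begin{proof}
Let $A=\Phi(\xi,z)$. Apply~\eqref{eq:homog} to a real $g$ coding the pair $(z,x)$, so that $L[g]=L[z,x]$, and to the statement $x\in\Phi(\xi,z)$; the right side of~\eqref{eq:homog} is $\varphi(z,x,\xi,\mu)$. Code $z$ by $z^*\subseteq\omega$ and $(\xi,\mu)$ by one ordinal $\eta$, and let $S=z^*\cup\{\omega+\eta\}$. Then $L[S,x]=L[z,x]$, and $z,\xi,\mu$ are definable from $S$. So $A$ is $\infty$-Borel.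

Let $\langle x_\alpha:\alpha<\mu\rangle=\Phi(\xi,z)$ be a sequence of reals in $W$. By~\eqref{eq:homog} for $g=z$, the relation $x_\alpha(n)=m$ is definable in $L[z]$, so all $x_\alpha$ lie in $L[z]$. As $\mu$ is inaccessible in $L[z]$, the set $\mathbb{R}\cap L[z]$ has size less than $\mu$ in $L[z]$, so the $x_\alpha$ are not distinct.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
Work in a model of the three hypotheses. We first find an inaccessible cardinal in its $L$. By $\mathsf{DC}$, $\omega_1$ is regular, hence regular in $L$. Suppose $\omega_1=\nu^+$ and let the real $a$ code the countable ordinal $\nu$. Then $\omega_1^{L[a]}$ is a cardinal of $L$ above $\nu$ and at most $\omega_1$, so $\omega_1^{L[a]}=\omega_1$. Since $L[a]\models\mathsf{AC}$, it contains an $\omega_1$-sequence of distinct reals, a contradiction. So $\omega_1$ is an uncountable regular limit cardinal of $L$, hence inaccessible in $L$ by $\mathsf{GCH}$.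

Thus $L$ is a model of $\mathsf{ZFC}+V=L$ with an inaccessible cardinal. Let $\kappa$ be the least one, and force over $L$ to obtain the Solovay model $W$ for $\kappa$. By (S1) and Lemma~\ref{lem:solovayhyp}, $W$ satisfies $\mathsf{ZF+DC}$ and the two other hypotheses, and $\omega_1^W=\kappa$. Let $E$ be the set of uncountable limit cardinals of $L$ below $\kappa$. It is club in $\kappa$ and lies in $L$, which is also the constructible universe of $W$. An element of $E$ that is regular in $L$ would be inaccessible in $L$, against the minimality of $\kappa$. So all elements of $E$ are singular in $L$, and Theorem~\ref{thm:main} applies in $W$.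
\end{proof}

\section{The characterization for Solovay models over $L$}\label{sec:char}

\subsection{Constructible codes for subsets of $\mathrm{HC}$}

We keep $\mu$, $G_\mu$, $W$ as in Section~\ref{sec:solovay}.

\begin{lemma}\label{lem:closed}
$W$ is closed under $\omega$-sequences in $L[G_\mu]$.
\end{lemma}

\begin{proof}
Let $\langle v_n\rangle_{n<\omega}\in L[G_\mu]$ with $v_n\in W$. Using $\mathsf{AC}$ in $L[G_\mu]$, choose $\xi_n,z_n$ with $v_n=\Phi(\xi_n,z_n)$. The sequence $\langle z_n\rangle$ is coded by a real, so it is in $W$. For a name of $\langle\xi_n\rangle$, the values are decided by countably many maximal antichains of size less than $\mu$, all included in some $\operatorname{Coll}(\omega,{<}\alpha)$, $\alpha<\mu$. So $\langle\xi_n\rangle\in L[G_\mu{\restriction}\alpha]\subseteq W$, as $G_\mu{\restriction}\alpha\in\mathrm{HC}$.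
\end{proof}

Both directions of Theorem~\ref{thm:char} require knowing how much information is needed to compute $Z\cap X$ for a set $Z\subseteq\mathrm{HC}$ in a countable hull $X$. The next definition turns~\eqref{eq:homog} into a set-sized code. For a transitive set $H$, a set $b$ and a real $z$ let $\operatorname{Ev}_H(b,z)$ be the set of $v\in H$ for which there are a triple $(P,w,\sigma)\in b$, consisting of a poset $P$, a condition $w\in P$ and a $P$-name $\sigma$, and a filter $g\in H$ such that
\[
g\text{ is }P\text{-generic over }L,\qquad w\in g,\qquad\sigma^g=(z,v).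
\]
Genericity over $L$ and the evaluation of names are absolute for inner models of $\mathsf{ZF}$. So an inner model containing $H,b,z$ contains $\operatorname{Ev}_H(b,z)$ and computes it correctly.

\begin{lemma}\label{lem:code}
Every $Z\in W$ with $Z\subseteq H:=\mathrm{HC}^W$ equals $\operatorname{Ev}_H(b,z)$ for some $b\in L$ with $b\subseteq L_\mu$ and some real $z\in W$. For such $b$ and $z$, the set $\operatorname{Ev}_H(b,z)$ is defined by a bounded formula in the parameters $H,L_\mu,b,z$.
\end{lemma}

\begin{proof}
Let $Z=\Phi(\xi,z)$ and let $\chi(a,\xi)$ say that $a$ is a pair $(z',v')$ with $v'\in\Phi(\xi,z')$. Define in $L$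
\[
b=\bigl\{(P,w,\sigma)\in L_\mu:\ w\Vdash_P\text{``}1\Vdash_{\operatorname{Coll}(\omega,<\mu)}L(\mathbb{R})\models\chi(\sigma,\xi)\text{''}\bigr\}.
\]
Let $v\in Z$. By (S1), $(z,v)\in L_\mu[g]$ with $g=G_\mu{\restriction}\alpha\in H$ for some $\alpha<\mu$, so $(z,v)=\sigma^g$ for a name $\sigma\in L_\mu$ for $P=\operatorname{Coll}(\omega,{<}\alpha)$. By~\eqref{eq:homog} and the forcing theorem some $w\in g$ has $(P,w,\sigma)\in b$. Conversely, if $(P,w,\sigma)\in b$ and $g\in H$ witness $v\in\operatorname{Ev}_H(b,z)$, then the right side of~\eqref{eq:homog} holds in $L[g]$ for $\chi((z,v),\xi)$, so $v\in Z$.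

For the second claim, by (L2) constructible subsets of $P\in L_\mu$ lie in $L_\mu$, so genericity over $L$ is genericity over $L_\mu$. And $\sigma^g=(z,v)$ holds if and only if some function in $H$ carries out the recursive evaluation on the names occurring hereditarily in $\sigma$ and gives $\sigma$ that value; this function is hereditarily countable in $W$ because $\sigma$ and $g$ are.
\end{proof}

From now on $\kappa$ and $G$ are as in Theorem~\ref{thm:char} and we work in the Solovay model for $\kappa$, so $V=L(\mathbb{R})^{L[G]}$ and $\kappa=\omega_1$. By Lemma~\ref{lem:closed}, a subset of $V$ that is countable in $L[G]$ belongs to $V$ and is countable in $V$. In particular the sets $Y$ in $R_\kappa(\lambda,a)$ may equivalently be sought in $V$. Note that $\kappa^+\le\omega_2$.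

\begin{lemma}\label{lem:hull}
Let $\theta\ge\omega_2+\omega$, let $X\prec V_\theta$ be countable, $\delta=X\cap\kappa$, $\beta=\operatorname{ot}(X\cap\kappa^+)$ and $H=\mathrm{HC}\cap X$.
\begin{enumerate}
\item[(a)] $X\cap L_\kappa=L_\delta$. The transitive collapse of $X\cap L_{\kappa^+}$ is $L_\beta$; it sends $\kappa$ to $\delta$, and it sends each $b\in X\cap L$ with $b\subseteq L_\kappa$ to $b\cap L_\delta$. Moreover $\beta\le\delta^+$.
\item[(b)] For every $Z\in X$ with $Z\subseteq\mathrm{HC}$ there are a real $z\in X$ and $\bar b\in L_\beta$ with $\bar b\subseteq L_\delta$ such that $Z\cap X=\operatorname{Ev}_H(\bar b,z)$.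
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $L_\kappa\subseteq\mathrm{HC}$, the set $X\cap L_\kappa$ is transitive by (E2). By (E3) and (L1) it equals $L_\delta$, and $X\cap L_{\kappa^+}$ collapses to $L_\beta$. The collapse fixes the elements of $L_\delta$. A set $b$ as in (a) lies in $L_{\kappa^+}$ by (L2), and its image is $b\cap X=b\cap L_\delta$; for $b=\kappa$ this is $\delta$. In $L_{\kappa^+}$ every nonempty set is a surjective image of $\kappa$, so in $L_\beta$ every nonempty set is a surjective image of $\delta$. Hence no ordinal in the interval $(\delta,\beta)$ is a cardinal of $L$, and $\beta\le\delta^+$.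

(b) By Lemma~\ref{lem:code} the statement ``$Z=\operatorname{Ev}_{\mathrm{HC}}(b,z)$ for some real $z$ and some $b\in L_{\kappa^+}$ with $b\subseteq L_\kappa$'' is true and expressible in $V_\theta$, so there are witnesses $b,z\in X$. Let $\bar b=b\cap L_\delta\in L_\beta$. If $v\in Z\cap X$, witnesses $(P,w,\sigma)\in b$ and $g\in\mathrm{HC}$ are found in $X$, that is, in $\bar b$ and $H$. Conversely $\operatorname{Ev}_H(\bar b,z)\subseteq\operatorname{Ev}_{\mathrm{HC}}(b,z)\cap H=Z\cap X$.
\end{proof}

So every hull $X$ falls into one of two cases. If $\beta<\delta^+$, the codes $\bar b$ come from a family that $L$ can enumerate in $\delta$ steps, and an inner model can follow a construction carried out against $X$. If $\beta=\delta^+$, the collapse of $X$ contains every constructible subset of $L_\delta$, and with it every set of reals of the Solovay model for $\delta$.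

\subsection{Failure of $(R_\kappa)$ gives a counterexample}\label{sec:fails}

Assume that $(R_\kappa)$ fails. By Proposition~\ref{prop:ideal} it suffices to prove $(\ast)$ in $V$.

\smallskip
\emph{Step 1: every hull has $\beta<\delta^+$.} Let $\lambda$ be least such that $R_\kappa(\lambda,a)$ fails for some $a$, and let $a$ be $<_L$-least for this $\lambda$. Let $\lambda^*$ be the least cardinal of $V$ above $\lambda$ and let $\theta\ge\lambda^*+\omega$. For $\lambda'\le\lambda$, regularity of $\lambda'$ in $L$ is decided in $L_\eta$ for the least $V$-cardinal $\eta>\lambda'$, by (L2), and all countable subsets of $L_{\lambda'}$ lie in $V_\theta$. So $V_\theta$ evaluates $R_\kappa(\lambda',a')$ correctly for $\lambda'\le\lambda$, and $(\lambda,a)$ is definable in $V_\theta$. Let $X\prec V_\theta$ be countable, $p\in\mathbb{Q}\cap X$, and let $\delta,\beta,H$ be as in Lemma~\ref{lem:hull}. Then $Y=X\cap L_\lambda\prec L_\lambda$ is countable, contains $\kappa$ and $a$, and has $Y\cap\kappa=\delta$ and $\operatorname{ot}(Y\cap\kappa^+)=\beta$. Since $R_\kappa(\lambda,a)$ fails, $\beta\ne\delta^+$, so $\beta<\delta^+$. By (L2) the set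 $\mathfrak{B}=\mathcal{P}(L_\delta)\cap L_\beta\in L$ has $L$-cardinality at most that of $\delta$. Fix a surjection $f:\delta\to\mathfrak{B}$ in $L$.

\smallskip
\emph{Step 2: the chain.} We build a chain as in Lemma~\ref{lem:chain} whose sequence of lengths can be recovered in $L[t]$. For this, $L[t]$ must know which pair $(D,\tau)$ is handled at stage $k$, it must be able to compute $D\cap X$, and it must know where the stage ends. A code $\bar b\subseteq L_\delta$ is too large to be written into an element of $\mathrm{Sh}\cap X$, but its index under $f$ is an ordinal below $\delta$ and has a code in $X$. The set $H$ will be recovered by writing every real of $X$ into $t$, and the end of the stage by choosing it as early as possible.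

Enumerate as $(D_k,\tau_k,z'_k)_{k<\omega}$ all triples of a dense open $D\subseteq\mathbb{Q}$ in $X$, a type, and an element of $2^\omega\cap X$; write $\tau_k=(n_k,u_k,e_k)$. By Lemma~\ref{lem:hull}(b) choose a real $z_k\in X$ and $\iota_k<\delta$ with
\begin{equation}\label{eq:Dk}
D_k\cap X=\operatorname{Ev}_H(f(\iota_k),z_k).
\end{equation}
Let $c_k\in2^\omega\cap X$ code $(\iota_k,z_k,\tau_k,z'_k)$ in a fixed absolute way, say by interleaving a branch coding $\iota_k$, the graph of $z_k$, a number for $\tau_k$, and $z'_k$. Let $s_0=s_p$. Given $s_k\in\mathrm{Sh}\cap X$, let $s'_k=s_k{}^\frown c_k\in\mathrm{Sh}\cap X$.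

\emph{Case 1:} some $d\in D_k$ of type $\tau_k$ has $s_d\supseteq s'_k$. Pick such a $d$ in $X$. Let $\gamma$ be least with $\operatorname{lh}(s'_k)\le\gamma\le\operatorname{lh}(s_d)$ such that some condition $(s_d{\restriction}\gamma,n_k,u_k,F)$ of type $\tau_k$ is in $D_k$; the value $\operatorname{lh}(s_d)$ qualifies. Let $s_{k+1}=s_d{\restriction}\gamma$. The condition found lies in $X$, since $\gamma<\delta$ and $F$ is a finite subset of $\gamma$.

\emph{Case 2:} otherwise. Let $s_{k+1}=s'_k$.

In Case~1 alternative (i), and in Case~2 alternative (ii), of Lemma~\ref{lem:chain} holds for $(D_k,\tau_k)$ at the index $k+1$. So $t=\bigcup_ks_k$ has length $\delta$, $t{\restriction}\gamma\in\mathrm{Sh}\cap X$ for $\gamma<\delta$, and $\gamma_k:=\operatorname{lh}(s_k)$ is cofinal in $\delta>\omega$. It remains to show $\langle\gamma_k\rangle_{k<\omega}\in L[t]$.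

\smallskip
\emph{Step 3: $H\in L[t]$.} We show $H=\bigcup_{\gamma<\delta}L_\delta[t{\restriction}\gamma]$. For $\gamma,\xi<\delta$ the set $L_\xi[t{\restriction}\gamma]$ belongs to $X\cap\mathrm{HC}$, so it is included in $H$ by (E2). Conversely, $v\in H$ is coded by some $z'\in2^\omega\cap X$, by (H1) and elementarity, and $z'=z'_k$ for some $k$. Let $\gamma=\operatorname{lh}(s'_k)<\delta$. Then $c_k\in L[t{\restriction}\gamma]$, so $v$ is hereditarily countable in $L[t{\restriction}\gamma]$, and $v\in L_{\omega_1}[t{\restriction}\gamma]$ by (L3). By elementarity $v\in L_\xi[t{\restriction}\gamma]$ for some $\xi\in X\cap\omega_1=\delta$.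

\smallskip
\emph{Step 4: decoding the lengths.} We claim that $\gamma_{k+1}$ is obtained from $\gamma_k$ by the following rule. Read $c_k$ from the values of $t$ on $[\gamma_k,\gamma_k+\omega)$ and decode $\iota_k,z_k,\tau_k$. If there is $\gamma\in[\gamma_k+\omega,\delta)$ such that some condition $(t{\restriction}\gamma,n_k,u_k,F)$ of type $\tau_k$ lies in $\operatorname{Ev}_H(f(\iota_k),z_k)$, then $\gamma_{k+1}$ is the least such $\gamma$. Otherwise $\gamma_{k+1}=\gamma_k+\omega$.

For $\gamma<\delta$, conditions with first coordinate $t{\restriction}\gamma$ lie in $X$, so by~\eqref{eq:Dk} membership in $\operatorname{Ev}_H(f(\iota_k),z_k)$ means membership in $D_k$. In Case~1, $t{\restriction}\gamma=s_d{\restriction}\gamma$ for $\gamma\le\gamma_{k+1}$, and $\gamma_{k+1}$ was chosen least with the stated property along $s_d$, so the rule returns $\gamma_{k+1}$. In Case~2 no condition of type $\tau_k$ in $D_k$ has first coordinate extending $s'_k$, so no $\gamma$ exists and the rule returns $\operatorname{lh}(s'_k)=\gamma_{k+1}$.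

The rule can be followed in $L[t]$. This model contains $f$, $H$ and the branches $y_{t\restriction\gamma}\in L[t{\restriction}\gamma]$, computed uniformly in $\gamma$, which determine clause~\eqref{eq:clause} and the types; and it computes $\operatorname{Ev}_H$ correctly. Starting from the ordinal $\gamma_0$ we get $\langle\gamma_k\rangle\in L[t]$. So $\delta$ is singular in $L[t]$, and by Lemma~\ref{lem:chain} $t\supseteq s_p$ is reshaped and $X$-saturated. This proves $(\ast)$ and the forward direction of Theorem~\ref{thm:char}.

\subsection{$(R_\kappa)$ implies regularity}\label{sec:holds}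

Assume $(R_\kappa)$. In $V$ let $\mathbb{P}_I$ be proper, $B\in\mathbb{P}_I$, and let $A=\{x:L[z,x]\models\varphi(z,x,\xi,\kappa)\}$ be an arbitrary set of reals (Lemma~\ref{lem:solovayhyp}). We find a hull $X$ with $\beta=\delta^+$ and apply Lemma~\ref{lem:decide} with the Solovay model for $\delta$ in the role of $N$.

\smallskip
\emph{Step 1: the hull.} Property $(R_\kappa)$ speaks about submodels of $L_\lambda$, so we lift one to the generic extension. Let $P=\operatorname{Coll}(\omega,{<}\kappa)$. Fix a large limit $\theta$ and $P$-names in $L$ for $V_\theta$, $\mathbb{P}_I$, $B$ and $z$, where $V_\theta$ is computed in $V$. Let $\lambda>\kappa^+$ be a regular cardinal of $L$ with these names in $L_\lambda$, and let $a$ be the tuple of the names and $P$. Let $Y\in L[G]$ witness $R_\kappa(\lambda,a)$, $\delta=Y\cap\kappa$, and $Y[G]=\{\sigma^G:\sigma\in Y\text{ a name}\}\supseteq Y$. The model $L_\lambda$ satisfies $\mathsf{ZFC}$ without the power set axiom, so the forcing theorem and the maximum principle hold over it. We use repeatedly: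
\begin{equation}\label{eq:small}
\text{if }v\in Y\text{ has }L\text{-cardinality less than }\kappa,\text{ then }v\subseteq Y.
\end{equation}
Indeed, $Y$ contains a bijection from some $\eta\in Y\cap\kappa=\delta$ onto $v$, and $\eta\subseteq\delta\subseteq Y$.
\begin{enumerate}
\item[(Y1)] $Y[G]\prec L_\lambda[G]$. If $L_\lambda[G]\models\exists v\,\chi(v,\sigma^G)$ with $\sigma\in Y$, the maximum principle gives a name $\rho\in L_\lambda$ with $1\Vdash\exists v\,\chi(v,\sigma)\to\chi(\rho,\sigma)$, and such a $\rho$ is found in $Y$. Apply the Tarski--Vaught test.
\item[(Y2)] $Y[G]\cap\mathrm{Ord}=Y\cap\mathrm{Ord}$. For a name $\sigma\in Y$, the set of ordinals $\eta$ such that some condition forces $\sigma=\check\eta$ lies in $Y$ and has $L$-cardinality less than $\kappa$ by the $\kappa$-c.c., so it is included in $Y$ by~\eqref{eq:small}.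
\item[(Y3)] $Y\cap L_\kappa=L_\delta$. By~\eqref{eq:small} the set $Y\cap L_\kappa\prec L_\kappa$ is transitive; apply (L1).
\end{enumerate}
Let $X=Y[G]\cap V_\theta$. Since $V_\theta\in Y[G]$, (Y1) and the argument for (E3) give $X\prec V_\theta$. We have $\mathbb{P}_I,B,z\in X$, and by (Y2) $X\cap\kappa=\delta$ and $\operatorname{ot}(X\cap\kappa^+)=\delta^+$. The set $X\subseteq V$ is countable in $L[G]$, so it belongs to $V$ and is countable there. Let $M,\pi,\bar K,C$ be as in Lemma~\ref{lem:genreals}, and $H=\mathrm{HC}\cap X$.

\smallskip
\emph{Step 2: the model $N$.} By Lemma~\ref{lem:hull}(a), $X\cap L_{\kappa^+}$ collapses to $L_{\delta^+}$. As $L_{\kappa^+}$ is transitive, this collapse is a restriction of the collapse of $X$, so $L_{\delta^+}\subseteq M$. Since $\kappa$ collapses to $\delta$, the ordinal $\delta$ is an uncountable regular limit cardinal in $L_{\delta^+}$. By (L2) every constructible function that could contradict this lies in $L_{\delta^+}$. So $\delta$ is inaccessible in $L$. Let $G_\delta=G{\restriction}\delta$ and let $N=L(\mathbb{R})^{L[G_\delta]}$ be the Solovay model for $\delta$. As $G_\delta\in\mathrm{HC}$,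 $N$ is a definable inner model of $V$.

\smallskip
\emph{Step 3: $\mathbb{R}\cap X=\mathbb{R}\cap N$ and $H=\mathrm{HC}^N$.} A \emph{nice name} for a real is given by a sequence of antichains $\langle\mathcal{A}_{n,m}\rangle$, where the conditions in $\mathcal{A}_{n,m}$ force the value $m$ at $n$. Let $x=\sigma^G$ be a real with $\sigma\in Y$. By elementarity $Y$ contains a nice name $\rho$ forced to equal $\sigma$ if $\sigma$ is a real. By the $\kappa$-c.c.\ and (L2), $\rho\in L_\kappa$, so $\rho\in L_\delta$ by (Y3). It mentions only conditions in $P\cap L_\delta=\operatorname{Coll}(\omega,{<}\delta)$, so $x=\rho^{G_\delta}\in L[G_\delta]$. Conversely, by the $\delta$-c.c.\ and (L2) a real of $L[G_\delta]$ has a nice $\operatorname{Coll}(\omega,{<}\delta)$-name $\rho\in L_\delta\subseteq Y$, and $\rho^{G_\delta}=\rho^G\in Y[G]$. The reals of $N$ are those of $L[G_\delta]$. Finally, both $H$ and $\mathrm{HC}^N$ consist exactly of the sets coded by reals in $\mathbb{R}\cap X$: for $H$ use (H1), elementarity and (E1), and for $\mathrm{HC}^N$ use (H1) in $N$.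

\smallskip
\emph{Step 4: $\bar K$, its preorder and $\Gamma\cap X$ belong to $N$.} Let $Z$ be one of $K$, $\le$, $\Gamma$; these are subsets of $\mathrm{HC}$ in $X$. By Lemma~\ref{lem:hull}(b), $Z\cap X=\operatorname{Ev}_H(\bar b,z')$ with $\bar b\in L$ and $z'\in\mathbb{R}\cap X$. All of $H,\bar b,z'$ lie in $N$ by Step~3, so $Z\cap X\in N$. The trace of $\le$ on $X$ is the preorder of $\bar K$.

\smallskip
\emph{Step 5: every $J\in N$ with $J\subseteq\bar K$ belongs to $M$.} This is where $\beta=\delta^+$ is essential. By Lemma~\ref{lem:code} for $N$ and Step~3, $J=\operatorname{Ev}_H(b,z')$ with $b\in L$, $b\subseteq L_\delta$, $z'\in\mathbb{R}\cap X$, and $J\subseteq H$ is defined by a bounded formula from $H,L_\delta,b,z'$. Now $b\in L_{\delta^+}\subseteq M$ by (L2), $z'\in M$, and $H=\pi^{-1}(\mathrm{HC})$, $L_\delta=\pi^{-1}(L_\kappa)$ are in $M$. As $\theta$ is a limit ordinal, $V_\theta$ and hence $M$ satisfy Separation, so $J\in M$.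

\smallskip
\emph{Step 6: conclusion.} The model $N$ contains $z$ and all ordinals, in particular the true, uncollapsed $\xi$ and $\kappa$. For $x\in C$, $N[G_x]$ is an inner model of $\mathsf{ZF}$ containing $z$ and $x$, so it computes $L[z,x]$ correctly. Let $\psi(x,z,\xi,\kappa)$ say ``$L[z,x]\models\varphi(z,x,\xi,\kappa)$''. Then $x\in A\iff N[G_x]\models\psi(x,z,\xi,\kappa)$, and Lemma~\ref{lem:decide} gives a positive Borel $C'\subseteq B$ included in $A$ or disjoint from $A$. Hence $A$ is $I$-regular. Together with Section~\ref{sec:fails} this proves Theorem~\ref{thm:char}. \qed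

\section{Silver indiscernibles}\label{sec:silver}

Recall that if $0^\#$ exists, truth in $L$ is definable and there is a closed unbounded class $\mathcal{I}$ of ordinals, the Silver indiscernibles, each inaccessible in $L$, with the following properties. By a \emph{term} we mean a function definable in $L$ without parameters, and tuples from $\mathcal{I}$ are increasing.
\begin{enumerate}
\item[(I1)] Tuples from $\mathcal{I}$ of the same length satisfy the same formulas in $L$.
\item[(I2)] Every element of $L$ is the value of a term at a tuple from $\mathcal{I}$.
\item[(I3)] (Remarkability.) If $\vec\alpha,\vec\iota,\vec\iota\,'$ are tuples from $\mathcal{I}$, $\vec\iota$ and $\vec\iota\,'$ have the same length and lie above $\vec\alpha$, and $F(\vec\alpha,\vec\iota)$ is an ordinal below $\min\vec\iota$ for a term $F$, then $F(\vec\alpha,\vec\iota)=F(\vec\alpha,\vec\iota\,')$.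
\end{enumerate}
By (I1) and (I2), an order-preserving map $\rho:\mathcal{I}\to\mathcal{I}$ induces an elementary embedding $j:L\to L$ with $j(F(\vec\iota))=F(\rho(\vec\iota))$.

The range of an elementary map $L_{\lambda'}\to L_\lambda$ that is the identity on $\delta$ and sends $\delta$ to $\kappa$ is exactly the kind of hull that $(R_\kappa)$ asks for. Indiscernibles provide such a map outside $L[G]$, and a tree argument brings one inside.

\begin{proof}[Proof of Proposition~\ref{prop:silver}]
As $(R_\kappa)$ is a first-order property of $\kappa$ in $L$, by (I1) it holds for all indiscernibles or for none. Suppose it holds for none. Let $\delta\in\mathcal{I}$ and let $\kappa$ be the next indiscernible. There is a term $F$ such that $F(\iota)$ is the least failing pair for $(R_\iota)$, chosen as in Section~\ref{sec:fails}. Let $(\lambda,a)=F(\kappa)$ and $(\lambda',a')=F(\delta)$; so $\lambda'>\delta^+$ is a regular cardinal of $L$ and $a'\in L_{\lambda'}$. We have $\lambda'<\kappa$: by (I1) the statement $\lambda'<\iota$ has the same truth value for all indiscernibles $\iota>\delta$, and it is true for large $\iota$.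

Let $\rho$ be the identity on $\mathcal{I}\cap\delta$ and send each $\iota\ge\delta$ to the next indiscernible, and let $j$ be the induced embedding. Then $j(\delta)=\kappa$, $j(\lambda')=\lambda$ and $j(a')=a$. Also $j$ is the identity on $\delta$: write $\eta<\delta$ as $F'(\vec\alpha,\vec\iota)$ with $\vec\alpha$ below $\delta$ and $\min\vec\iota\ge\delta$; then $j(\eta)=F'(\vec\alpha,\rho(\vec\iota))=\eta$ by (I3). The restriction $j{\restriction}L_{\lambda'}$ is an elementary map from $L_{\lambda'}$ to $L_\lambda$.

Let $G$ be $\operatorname{Coll}(\omega,{<}\kappa)$-generic over the universe $V$, hence over $L$. In $L[G]$ the set $L_{\lambda'}$ is countable, as $\lambda'<\kappa$; fix an enumeration $\langle v_i\rangle_{i<\omega}\in L[G]$ of it. Let $\mathcal{S}\in L[G]$ be the tree of finite sequences $(w_0,\dots,w_{n-1})$ from $L_\lambda$ such that $v_i\mapsto w_i$ preserves all formulas from $L_{\lambda'}$ to $L_\lambda$, and $w_i=v_i$ if $v_i\in\delta$, $w_i=\kappa$ if $v_i=\delta$, $w_i=a$ if $v_i=a'$. In $V[G]$ the sequence $\langle j(v_i)\rangle$ is an infinite branch of $\mathcal{S}$. If $\mathcal{S}$ had no infinite branch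 in $L[G]\models\mathsf{ZFC}$, it would carry a rank function in $L[G]$, which excludes branches in $V[G]$ as well. So $L[G]$ contains a branch, that is, an elementary $h:L_{\lambda'}\to L_\lambda$ with $h{\restriction}\delta=\mathrm{id}$, $h(\delta)=\kappa$, $h(a')=a$.

Let $Y$ be the range of $h$. It is countable in $L[G]$, $Y\prec L_\lambda$, and $\kappa,a\in Y$. If $h(v)<\kappa=h(\delta)$ then $v<\delta$, so $Y\cap\kappa=\delta$. By (L2), $\delta^+$ is the least cardinal above $\delta$ in $L_{\lambda'}$ and $\kappa^+$ is the least cardinal above $\kappa$ in $L_\lambda$, so $h(\delta^+)=\kappa^+$. Hence $Y\cap\kappa^+=h[\delta^+]$ has order type $\delta^+$. Thus $R_\kappa(\lambda,a)$ holds, contradicting the choice of $(\lambda,a)$.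
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ikegami}
Daisuke Ikegami, \emph{$I$-regularity, determinacy, and $\infty$-Borel sets of reals}, arXiv:2108.06632 (2021).

\bibitem{Jech}
Jech, \emph{Set Theory}.

\bibitem{Kanamori}
Kanamori, \emph{The Higher Infinite}.

\bibitem{Solovay}
Solovay, \emph{Ann. of Math.} \textbf{92} (1970).

\end{thebibliography}
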